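\title{A Borel Vizing theorem for graphs with two-ended components}

\begin{abstract}
We show that a Borel graph of maximum degree $d$ whose connected components all have two ends has a Borel proper edge coloring with $d+1$ colors. More generally, the Vizing--Ore bound holds with Borel colorings for Borel multigraphs in which the number of ends of each component is finite and different from one. The main tool is a local form of Vizing's theorem: an uncolored edge deep inside a finite vertex set with few boundary edges can be colored by changing colors only inside that set. We apply it along Borel families of cuts of minimal size. The bound $d+1$ is attained for every $d\ge 2$, and it fails if one-ended or infinitely-ended components are allowed.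
\end{abstract}

\section{Introduction}

A \emph{proper edge coloring} of a graph $G$ gives each edge a color so that two edges with a common vertex get different colors. The least cardinality of a set of colors for which this is possible is the \emph{edge chromatic number} $\chi'(G)$. If $G$ has maximum degree $d\in\omega$, then $\chi'(G)\ge d$, and Vizing's theorem gives $\chi'(G)\le d+1$. For an infinite graph the coloring comes from compactness, applied to each component separately. This paper is about colorings that are given instead by one definable rule for all components.

A \emph{standard Borel space} is a set $X$ with the $\sigma$-algebra of Borel sets of some separable complete metric on $X$; the circle $\mathbb R/\mathbb Z$ is a typical example. A \emph{Borel graph} on $X$ is a simple graph with vertex set $X$ whose edge set is a Borel subset of the space $[X]^2$ of two-element subsets of $X$. Its \emph{Borel edge chromatic number} $\chi'_B(G)$ is defined like $\chi'(G)$, except that the coloring must be a Borel function on the edge set. The two numbers differ already when every component is a line.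

\begin{example}\label{ex:rotation}
Let $\xi$ be irrational and join $x$ to $x+\xi$ for each $x\in\mathbb R/\mathbb Z$. Every component is a two-way infinite path, so $\chi'=2$. Suppose there were a Borel coloring with two colors, and let $B$ be the set of $x$ such that the edge $\{x,x+\xi\}$ has the first color. Then
\begin{equation}\label{eq:flip}
x\in B\iff x+\xi\notin B\qquad\text{for all }x .
\end{equation}
No Borel set satisfies \eqref{eq:flip}. Indeed, $B$ would have Lebesgue measure $1/2$ and would be invariant under the rotation by $2\xi$, whereas an irrational rotation is ergodic: every invariant Borel set has measure $0$ or $1$. So $\chi'_B\ge3$.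
\end{example}

A greedy argument bounds $\chi'_B$ from above. Every locally finite Borel graph has a Borel maximal independent set \cite{KST}. Apply this to the graph on the edge set of $G$ in which two edges are adjacent if they share a vertex: let $D_1$ be a Borel maximal independent set, $D_2$ one among the remaining edges, and so on. An edge outside $D_1\cup\dots\cup D_k$ shares a vertex with an edge of each $D_i$, so $k\le 2d-2$. Hence $\chi'_B(G)\le 2d-1$ for $d\ge1$. For $d=2$ this is Vizing's bound $3$, and the first case in which the two bounds differ is $d=3$, with $4$ against $5$.

Marks showed that the Borel analogue of Vizing's theorem fails: for every $d\ge2$ there is a $d$-regular acyclic Borel graph with $\chi'_B=2d-1$ \cite{Marks}. Greb\'ik and Pikhurko showed that the analogue holds if ``Borel'' is weakened to ``$\nu$-measurable'' for a $G$-invariant Borel probability measure $\nu$. It is also known that $\chi'_B(G)\le d+1$ if $G$ is the ($d$-regular) shift graph of a marked group with two ends and $d$ generators.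

The number of ends measures in how many separate directions a graph goes to infinity. For a connected locally finite graph $C$, the \emph{number of ends} is the supremum, over finite sets $S$ of vertices, of the number of infinite components of $C-S$. Finite graphs have no end, the grid $\mathbb Z^2$ has one, a line or a ladder has two, and a regular tree of degree at least $3$ has infinitely many. For $d\ge3$ the components of Marks's graphs are such trees, while lines obey the bound $d+1$. The following question is posed in \cite{Wei}.

\begin{quote}
\emph{Let $G$ be a Borel graph of maximum degree $d$ such that every connected component of $G$ has two ends. Is $\chi'_B(G)\le d+1$?}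
\end{quote}

\begin{theorem}\label{thm:main}
If $G$ is a Borel graph of maximum degree $d\in\omega$ all of whose components have two ends, then $\chi'_B(G)\le d+1$.
\end{theorem}

The proof applies to multigraphs and to more ends. Multigraphs have no loops; $\mu(u,v)$ is the number of edges joining $u$ and $v$, and $\mu(v)=\max_u\mu(u,v)$. A \emph{Borel multigraph} consists of standard Borel spaces $X$ (vertices) and $E$ (edges) and a Borel map $E\to[X]^2$ sending an edge to the set of its two endpoints, such that each vertex lies on finitely many edges. Ends are those of the underlying simple graph, and $\chi'_B$ is defined with Borel functions on $E$.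

\begin{theorem}\label{thm:strong}
Let $G$ be a Borel multigraph with $q:=\sup_v(\deg v+\mu(v))<\infty$ such that the number of ends of each component is finite and different from $1$. Then $\chi'_B(G)\le q$. In particular $\chi'_B(G)\le d+\mu$ when $G$ has maximum degree $d$ and maximum multiplicity $\mu$.
\end{theorem}

A simple graph of maximum degree $d$ has $q\le d+1$, so Theorem~\ref{thm:main} is a special case of Theorem~\ref{thm:strong}. A reader interested only in Theorem~\ref{thm:main} may take all multiplicities equal to $1$ and skip Section~\ref{sec:three}. Neither the bound $d+1$ nor the condition on ends can be improved.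

\begin{proposition}\label{prop:sharp}
\begin{enumerate}
\item[(a)] For every $d\ge2$ there is a Borel graph of maximum degree $d$ with all components two-ended and $\chi'_B=d+1$. For even $d$ it can be taken $d$-regular with all components bipartite and $\chi'=d$.
\item[(b)] The condition on ends in Theorem~\ref{thm:strong} cannot be relaxed to allow one-ended components, nor to allow infinitely-ended ones, even for simple graphs.
\end{enumerate}
\end{proposition}

\subsection*{The plan of the proof}
Think of a ladder. One can delete a sparse Borel family of small cuts so that only finite pieces remain, and color each piece by the finite theorem. It remains to color the cut edges. On a line this is free, since an uncolored edge sees two colors and a third is available. In general, Vizing's argument colors a new edge by exchanging two colors along an alternating path, and nothing bounds the length of that path. It may cross a whole piece and reach the next cut, where another repair is taking place at the same time, and two repairs that are each proper may then conflict. Merging pieces does not remove the difficulty, because at every stage each finite piece lies between two cuts.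

What is needed is a repair confined to a prescribed finite window around the cut. Lemma~\ref{lem:local} provides one when the window is long compared with its number $b$ of boundary edges. The reason is a count: an alternating path that leaves the window uses a boundary edge, so only a number of such paths bounded in terms of $b$ and $q$ can leave. If the path we want to use leaves the window, we move the uncolored edge along it to a place where all the relevant paths stay inside, and repair there. Sections~\ref{sec:fans} and~\ref{sec:local} carry this out and use no set theory.

Not every two-ended graph has long windows with small boundary (Example~\ref{ex:grids}). Section~\ref{sec:cuts} proves a dichotomy by means of cuts of minimal size: either a component contains a finite set of vertices that can be selected in a Borel way, and then a Borel coloring is as easy to obtain as an arbitrary one (Section~\ref{sec:borel}), or it is divided by a $\mathbb Z$-indexed sequence of disjoint nested cuts of the same size, and then the windows exist (Section~\ref{sec:coloring}). Components with at least three but finitely many ends always fall under the first alternative (Section~\ref{sec:three}). Section~\ref{sec:sharp} proves Proposition~\ref{prop:sharp}.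

\section{Chains and fans}\label{sec:fans}

In this section and the next, $G$ is a locally finite multigraph with vertex set $V$ and edge set $E$, and $Q=\{1,\dots,q\}$ is a set of colors, where
\begin{equation}\label{eq:q}
q\ge\deg v+\mu(v)\qquad\text{for all }v\in V.
\end{equation}
A \emph{partial coloring} is a map $\theta\colon\operatorname{dom}\theta\to Q$ with $\operatorname{dom}\theta\subseteq E$ that gives different colors to distinct edges with a common vertex. The set $M_\theta(v)$ consists of the colors \emph{missing} at $v$, that is, not appearing on an edge at $v$. By \eqref{eq:q}, every non-isolated vertex $v$ satisfies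
\begin{equation}\label{eq:missing}
|M_\theta(v)|\ge q-\deg v\ge\mu(v)\ge1,\qquad \deg v\le q-1 .
\end{equation}

For colors $c\ne c'$, the \emph{$cc'$-graph} of $\theta$ has vertex set $V$ and the edges colored $c$ or $c'$; its components are the \emph{$cc'$-chains}. A chain has maximum degree at most $2$, so it contains at most two vertices of degree at most $1$. A vertex missing $c$ or $c'$ has degree at most $1$ in the $cc'$-graph, so its chain is a finite or one-way infinite path (possibly a single vertex) starting at that vertex. \emph{Swapping} on a $cc'$-chain $K$ means exchanging $c$ and $c'$ on the edges of $K$. The result is a partial coloring, because at a vertex of $K$ all edges colored $c$ or $c'$ belong to $K$, and at other vertices nothing changes.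

\begin{lemma}[Swap move]\label{lem:swap}
Let $\theta$ be a partial coloring, $e$ an uncolored edge joining $u$ and $v$, and $c\ne c'$ colors with $c\in M_\theta(u)$ and $c'\in M_\theta(v)$. Let $K$ be the $cc'$-chain of $v$, and suppose $u\notin K$. Swapping on $K$ and giving $e$ the color $c$ yields a partial coloring with domain $\operatorname{dom}\theta\cup\{e\}$.
\end{lemma}

\begin{proof}
At most one edge at $v$ lies in $K$, and it has color $c$; after the swap it has color $c'$, so $v$ misses $c$. No edge at $u$ changes, so $u$ still misses $c$.
\end{proof}

The move is unavailable when $u$ and $v$ are the two endpoints of the same chain. A fan gets around this by moving the uncolored edge around one of its endpoints until a third vertex of degree at most $1$ in the same two-colored graph appears; three such vertices cannot lie on one chain.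

Let $\theta$ be a partial coloring and $e_0$ an uncolored edge joining $x$ and $y_0$. Suppose each neighbor $v$ of $x$ is given a \emph{list} $L(v)\subseteq M_\theta(v)$ with $|L(v)|\ge\mu(x,v)$. By \eqref{eq:missing} the lists $L=M_\theta$ are allowed; smaller lists will be needed in Section~\ref{sec:local}. We construct distinct edges $e_0,e_1,\dots$ at $x$, with $e_l$ joining $x$ and $y_l$, and colors $\delta_0,\delta_1,\dots$. Given $e_0,\dots,e_i$ and $\delta_0,\dots,\delta_{i-1}$, choose
\begin{equation}\label{eq:choice}
\delta_i\in L(y_i)\setminus\{\delta_l: l<i,\ y_l=y_i\}.
\end{equation}
This is possible because the edges $e_l$ are distinct, so that at most $\mu(x,y_i)-1$ indices $l<i$ have $y_l=y_i$; this is where the term $\mu(v)$ in \eqref{eq:q} is used. Stop, with $p=i$, in either of two cases: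
\begin{enumerate}
\item[(I)] $\delta_i\in M_\theta(x)$;
\item[(II)] $\delta_i\notin M_\theta(x)$ and $\delta_i=\delta_j$ for some $j<i$.
\end{enumerate}
Otherwise let $e_{i+1}$ be the edge at $x$ colored $\delta_i$. It is new, since $e_0$ is uncolored and $e_1,\dots,e_i$ have the colors $\delta_0,\dots,\delta_{i-1}$, all different from $\delta_i$. The process stops because $\deg x<\infty$. The result is a \emph{fan at $x$ from $e_0$}, of type (I) or (II). By construction,
\begin{equation}\label{eq:fan}
\delta_0,\dots,\delta_{p-1}\text{ are distinct and not in }M_\theta(x),\qquad \theta(e_{l+1})=\delta_l\ \ (l<p).
\end{equation}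

For $i\le p$, the \emph{rotation} $\theta^{(i)}$ agrees with $\theta$ except that $e_l$ has color $\delta_l$ for $l<i$ and $e_i$ is uncolored. Thus $\operatorname{dom}\theta^{(i)}=(\operatorname{dom}\theta\cup\{e_0\})\setminus\{e_i\}$.

\begin{lemma}[Rotation]\label{lem:rotation}
For every $i\le p$:
\begin{enumerate}
\item[(R1)] $\theta^{(i)}$ is a partial coloring and $M_{\theta^{(i)}}(x)=M_\theta(x)$;
\item[(R2)] $M_{\theta^{(i)}}(y_i)$ contains $\delta_i$ and $M_\theta(y_i)\setminus\{\delta_l:l<i\}$;
\item[(R3)] if $c,c'\notin\{\delta_l:l<i\}$, then $\theta$ and $\theta^{(i)}$ have the same $cc'$-graph.
\end{enumerate}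
\end{lemma}

\begin{proof}
At $x$, the distinct colors $\delta_0,\dots,\delta_{i-1}$ move from $e_1,\dots,e_i$ to $e_0,\dots,e_{i-1}$, so each color still appears at most once and the same colors appear. At a vertex $v\neq x$, the only newly colored or recolored edges are the $e_l$ with $l<i$ and $y_l=v$. Their colors $\delta_l$ are distinct and lie in $M_\theta(v)$, so they do not appear on the unchanged edges at $v$. This proves (R1) and the second part of (R2). The color $\delta_i\in M_\theta(y_i)$ differs from every new color at $y_i$ by \eqref{eq:choice}, which proves the first part. For (R3), the old and the new colors of the changed edges all lie in $\{\delta_l:l<i\}$.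
\end{proof}

\begin{lemma}[Closing a fan]\label{lem:close}
\begin{enumerate}
\item[(a)] For a fan of type \textup{(I)}, extending $\theta^{(p)}$ by $e_p\mapsto\delta_p$ gives a partial coloring with domain $\operatorname{dom}\theta\cup\{e_0\}$.
\item[(b)] For a fan of type \textup{(II)}, let $\delta=\delta_p$ and let $\gamma\in M_\theta(x)$ be arbitrary. Then $\gamma\ne\delta$, and there is $i\le p$ with $\delta_i=\delta$ such that the $\gamma\delta$-chain $K$ of $y_i$ in $\theta$ is also a $\gamma\delta$-chain of $\theta^{(i)}$ and does not contain $x$. In $\theta^{(i)}$, the edge $e_i$ is uncolored, $x$ misses $\gamma$ and $y_i$ misses $\delta$, so the swap move on $K$ colors $e_i$.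
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By (R1) and (R2), $\delta_p$ is missing at both endpoints of $e_p$ in $\theta^{(p)}$.

(b) Let $\delta=\delta_p=\delta_j$ with $j<p$. No $\delta_l$ with $l\le p$ lies in $M_\theta(x)$, so none equals $\gamma$. By \eqref{eq:choice}, $y_j\ne y_p$. In $\theta$, the vertex $x$ misses $\gamma$ and the vertices $y_j,y_p$ miss $\delta$, so these three distinct vertices have degree at most $1$ in the $\gamma\delta$-graph and do not all lie in the $\gamma\delta$-chain $K_x$ of $x$.

If $y_j\notin K_x$, take $i=j$. By \eqref{eq:fan}, $\delta_0,\dots,\delta_{j-1}\notin\{\gamma,\delta\}$, so by (R3) the $\gamma\delta$-graph does not change.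

If $y_j\in K_x$, then $y_p\notin K_x$; take $i=p$. Among $\delta_0,\dots,\delta_{p-1}$ only $\delta_j$ lies in $\{\gamma,\delta\}$, so in passing to $\theta^{(p)}$ the $\gamma\delta$-graph loses $e_{j+1}$, gains $e_j$, and is otherwise the same. Both edges have both endpoints in $K_x$: the first because it is an edge at $x$ colored $\delta$ in $\theta$, the second because $y_j\in K_x$. So the chains other than $K_x$, among them the chain of $y_p$, are unaffected.

In both cases $K\ne K_x$, so $x\notin K$. The last sentence follows from (R1) and (R2).
\end{proof}

\section{The local recoloring lemma}\label{sec:local}

For a set $W$ of vertices, $E(W)$ is the set of edges with both endpoints in $W$ and $\partial W$ is the set of edges with exactly one endpoint in $W$. Lemma~\ref{lem:close} always colors one more edge, but the chain $K$ may be arbitrarily long. The following example shows that this can be forced, and how to escape.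

\begin{example}\label{ex:rays}
Let $q=4$ and consider the tree of maximum degree $3$ in Figure~\ref{fig:rays}. The edge $e=u_0u_1$ is uncolored. The vertex $u_1$ has an edge colored $1$ to $v$ and an edge colored $2$ to $w$; the vertex $u_0$ has an edge colored $3$ to $v'$ and an edge colored $4$ to $w'$. Two rays start at each of $v,w,v',w'$, with alternating colors
\[
v\colon\ 3131\cdots,\ 4141\cdots;\quad w\colon\ 3232\cdots,\ 4242\cdots;\quad v'\colon\ 1313\cdots,\ 2323\cdots;\quad w'\colon\ 1414\cdots,\ 2424\cdots .
\]
The vertex $u_0$ misses $1,2$ and the vertex $u_1$ misses $3,4$. For each $c\in\{1,2\}$ and $c'\in\{3,4\}$, the $cc'$-chains of $u_0$ and of $u_1$ are both infinite, so every swap move for $e$ changes infinitely many edges. A fan at $u_0$ does not help. Up to exchanging $3$ and $4$ it is forced: $\delta_0=3$ leads to $v'$, which misses only $4$; then $\delta_1=4$ leads to $w'$, which misses only $3$; so $\delta_2=3=\delta_0$. For $\gamma\in\{1,2\}$ the proof of Lemma~\ref{lem:close}(b) gives $i=0$ and returns the infinite $\gamma3$-chain of $u_1$.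

Now let $P$ be the $13$-chain of $u_1$, with vertices $u_1,u_2=v,u_3,u_4,\dots$ and edges $f_1,f_2,f_3,\dots$ colored $1,3,1,\dots$. Uncolor $f_3$. This cuts off the finite chain $f_1,f_2$; swap on it, so that $f_1$ has color $3$ and $f_2$ has color $1$. Now $u_0$ and $u_1$ both miss $1$, and $e$ gets color $1$. The uncolored edge has moved to $f_3=u_3u_4$, where $u_3$ sees only $1$ and $u_4$ sees only $3$; give it color $2$. Four edges have changed.

The example can be made two-ended without affecting any of this. Far from $e$, on each side, add infinitely many rungs, no two with a common endpoint, between the $13$-ray and the $14$-ray (colored $2$), the $13$-ray and the $23$-ray (colored $4$), and the $14$-ray and the $24$-ray (colored $3$).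
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95,every node/.style={font=\small}]
\draw[line width=1.8pt] (0.6,0)--(1.8,0.9)--(3,1.35)--(5.4,1.35);
\draw[dashed,thick] (-0.6,0)--node[above]{$e$}(0.6,0);
\foreach \s/\h/\ca in {1/0.9/1,1/-0.9/2,-1/0.9/3,-1/-0.9/4}
 {\draw (0.6*\s,0)--node[fill=white,inner sep=1pt]{$\ca$}(1.8*\s,\h);
  \fill (1.8*\s,\h) circle (2pt); \fill (0.6*\s,0) circle (2pt);}
\foreach \s/\h/\y/\ca/\cb in {1/0.9/1.35/3/1,1/0.9/0.45/4/1,1/-0.9/-0.45/3/2,1/-0.9/-1.35/4/2,-1/0.9/1.35/1/3,-1/0.9/0.45/2/3,-1/-0.9/-0.45/1/4,-1/-0.9/-1.35/2/4}
 {\draw (1.8*\s,\h)--node[fill=white,inner sep=1pt]{$\ca$}(3*\s,\y)--node[fill=white,inner sep=1pt]{$\cb$}(4.2*\s,\y)--node[fill=white,inner sep=1pt]{$\ca$}(5.4*\s,\y);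
  \draw[dotted,thick] (5.4*\s,\y)--(6*\s,\y);
  \foreach \x in {3,4.2,5.4} \fill (\x*\s,\y) circle (2pt);}
\node[below left] at (-0.3,-0.05) {$u_0$}; \node[below right] at (0.3,-0.05) {$u_1$};
\node[above left] at (1.8,0.9) {$v=u_2$}; \node[above] at (3,1.4) {$u_3$}; \node[above] at (4.2,1.4) {$u_4$};
\node[below left] at (1.8,-0.9) {$w$}; \node[above right] at (-1.8,0.9) {$v'$}; \node[below right] at (-1.8,-0.9) {$w'$};
\end{tikzpicture}
\caption{A partial coloring with four colors of a tree of maximum degree $3$. The dashed edge $e$ is uncolored, and all eight chains that could be swapped to color it are infinite. Moving the uncolored edge to $u_3u_4$ along the thick $13$-chain allows a repair that changes four edges.}\label{fig:rays}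
\end{figure}

In the example $u_0$ and $u_1$ are starting points of long chains, while $u_3$ and $u_4$ are not. In a window with few boundary edges, few vertices can be starting points of chains that leave the window, so a long chain passes through a region free of them. In general the moved edge cannot be colored at once and needs a second fan. The delicate point is that moving the edge changes the coloring for which the count was made.

\begin{lemma}[Local recoloring]\label{lem:local}
Let $\theta$ be a partial coloring of $G$, let $W\subseteq V$ be finite, let $b=|\partial W|$, and let $h$ be an uncolored edge with an endpoint $x\in W$ such that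
\[
\operatorname{dist}(x,V\setminus W)\ge q(2q-1)b+2 .
\]
Then there is a partial coloring $\theta'$ with $\operatorname{dom}\theta'=\operatorname{dom}\theta\cup\{h\}$ that agrees with $\theta$ outside $E(W)$.
\end{lemma}

The distance to the empty set is infinite. Some hypothesis on the distance is needed: in Example~\ref{ex:rays} the window $W=\{u_0,u_1\}$ admits no repair.

\begin{proof}
A chain \emph{exits} if it contains an edge of $\partial W$. A chain that meets $W$ and does not exit lies in $W$ and has all its edges in $E(W)$, so swapping on it is permitted. Since $\operatorname{dist}(x,V\setminus W)\ge2$, all edges at $x$ lie in $E(W)$, so rotating a fan at $x$ is permitted as well.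

\medskip\noindent\textbf{Step 1: the first fan.}
Build a fan at $x$ from $e_0=h$ in $\theta$ with lists $M_\theta$. If it has type (I), Lemma~\ref{lem:close}(a) finishes the proof. Otherwise choose $\alpha\in M_\theta(x)$, let $\beta=\delta_p$, take $i$ from Lemma~\ref{lem:close}(b) with $\gamma=\alpha$, and put
\[
\varphi=\theta^{(i)},\qquad e=e_i,\qquad u_0=x,\qquad u_1=y_i .
\]
Then $\varphi$ agrees with $\theta$ outside $E(W)$, $\operatorname{dom}\varphi=(\operatorname{dom}\theta\cup\{h\})\setminus\{e\}$, the edge $e=u_0u_1$ lies in $E(W)$, $\alpha\in M_\varphi(u_0)$, $\beta\in M_\varphi(u_1)$, and the $\alpha\beta$-chains $P\ni u_1$ and $P'\ni u_0$ of $\varphi$ are distinct. It suffices to find a partial coloring with domain $\operatorname{dom}\varphi\cup\{e\}$ that agrees with $\varphi$ outside $E(W)$. If $P$ does not exit, the swap move on $P$ colors $e$ with $\alpha$. If $P'$ does not exit, the swap move on $P'$ colors $e$ with $\beta$. So assume that \emph{both $P$ and $P'$ exit}. The first fan plays no further role.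

Let $u_1,u_2,\dots$ be the vertices of the path $P$ in order and let $f_l$ be the edge of $P$ joining $u_l$ and $u_{l+1}$. As $u_1$ misses $\beta$, the colors of $f_1,f_2,\dots$ are $\alpha,\beta,\alpha,\dots$. Let $f_s$ be the first edge of $P$ in $\partial W$. Then $u_1,\dots,u_s\in W$, $u_{s+1}\notin W$, and
\[
s\ge\operatorname{dist}(u_1,V\setminus W)\ge\operatorname{dist}(x,V\setminus W)-1\ge q(2q-1)b+1 .
\]

\medskip\noindent\textbf{Step 2: counting bad vertices.}
Call $v\in W$ \emph{bad} if it lies on an edge of $\partial W$, or if for some $c\in M_\varphi(v)$ and $c'\ne c$ the $cc'$-chain of $v$ in $\varphi$ exits. The other vertices of $W$ are \emph{good}. At most $b$ vertices are bad for the first reason. A vertex that is bad for the second reason has degree at most $1$ in a chain through a colored edge of $\partial W$. Each such edge lies in $q-1$ chains, one for each choice of the second color, and each chain has at most two vertices of degree at most $1$. So there are at most $b+2(q-1)b=(2q-1)b$ bad vertices. By \eqref{eq:missing}, at most $q$ vertices are equal or adjacent to a given bad vertex. Hence at most $q(2q-1)b<s$ of the distinct vertices $u_1,\dots,u_s$ are bad or adjacent to a bad vertex. Fix $t\in\{1,\dots,s\}$ such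 that $z:=u_t$ is neither. Since $z$ lies on no edge of $\partial W$, its neighbors are in $W$. So
\begin{quote}
$z$ and all its neighbors are good, and all edges at $z$ lie in $E(W)$.
\end{quote}
The vertices $u_0$ and $u_1$ are bad, because they miss $\alpha$ and $\beta$ respectively and $P'$ and $P$ exit; and $u_s$ is bad because it lies on $f_s$. Therefore $2\le t\le s-1$, the edges $f_1,\dots,f_t$ lie in $E(W)$, and neither $u_0$ nor $u_1$ is a neighbor of $z$. Both $z=u_t$ and $u_{t+1}$ lie on two edges of $P$, so
\begin{equation}\label{eq:seeboth}
M_\varphi(z)\cap\{\alpha,\beta\}=\emptyset=M_\varphi(u_{t+1})\cap\{\alpha,\beta\}.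
\end{equation}

\medskip\noindent\textbf{Step 3: moving the uncolored edge.}
Let $a=\varphi(f_t)$ and let $\bar a$ be the other color in $\{\alpha,\beta\}$, so $\varphi(f_{t-1})=\bar a$. Uncolor $f_t$. The $\alpha\beta$-chain of $u_1$ is now the path $u_1,\dots,u_t$, which does not contain $u_0$ since $u_0\notin P$. Apply the swap move to it and give $e$ the color $\alpha$. The resulting partial coloring $\psi$ has domain $(\operatorname{dom}\varphi\cup\{e\})\setminus\{f_t\}$ and differs from $\varphi$ only on $e,f_1,\dots,f_t\in E(W)$. The vertex $u_0$ gains $\alpha$. The vertex $u_1$, which saw $\alpha$ on $f_1$, now sees $\alpha$ on $e$ and $\beta$ on $f_1$. The vertices $u_2,\dots,u_{t-1}$ still see both colors. The vertex $z$ now sees $a$ on $f_{t-1}$ and has lost $\bar a$, and $u_{t+1}$ has lost $a$. Thus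
\begin{equation}\label{eq:shift}
M_\psi(z)=M_\varphi(z)\cup\{\bar a\},\qquad M_\psi(v)\supseteq M_\varphi(v)\ \text{ for }v\notin\{u_0,u_1\}.
\end{equation}
Only the colors $\alpha,\beta$ were involved, and only on $e$ and edges of $P$. Since $e$ joins $P'$ to $P$, we obtain two facts that connect $\psi$ with the count made for $\varphi$:
\begin{enumerate}
\item[(S1)] if $c,c'\notin\{\alpha,\beta\}$, then $\varphi$ and $\psi$ have the same $cc'$-graph;
\item[(S2)] every $\alpha\beta$-chain of $\varphi$ other than $P$ and $P'$ is an $\alpha\beta$-chain of $\psi$.
\end{enumerate}
It remains to find a partial coloring with domain $\operatorname{dom}\psi\cup\{f_t\}=\operatorname{dom}\theta\cup\{h\}$ that agrees with $\psi$ outside $E(W)$.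

\medskip\noindent\textbf{Step 4: the second fan.}
Goodness controls only the colors that are missing in $\varphi$. In particular it says nothing about the color $a$ newly missing at $u_{t+1}$, whose $\alpha\beta$-chain in $\psi$ is the rest of $P$ and exits. We therefore build a fan at $z$ from $f_t$ in $\psi$ with the lists
\[
L(v)=M_\varphi(v)\qquad(v\text{ a neighbor of }z).
\]
These lists are allowed: $L(v)\subseteq M_\psi(v)$ by \eqref{eq:shift}, since $v\notin\{u_0,u_1\}$, and $|L(v)|\ge\mu(v)\ge\mu(z,v)$ by \eqref{eq:missing}. Denote this fan by $e_l,y_l,\delta_l$ $(l\le p)$, so that now $e_0=f_t$ and $y_0=u_{t+1}$. All $y_l$ are good, and all $e_l$ lie in $E(W)$. Since $\bar a\in M_\psi(z)$, property \eqref{eq:fan} gives $\delta_l\ne\bar a$ for $l<p$. Chains in which exactly one color is $\alpha$ or $\beta$ may differ between $\varphi$ and $\psi$, so they must be avoided. The color $\bar a$ can only end the fan in type (I), but the color $a$ has to be treated separately.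

\emph{Case A: $a\in L(y_i)$ for some $i\le p$.} Take the least such $i$. For $l<i$ we have $\delta_l\ne a$, because $\delta_l\in L(y_l)$, and $\delta_l\neq\bar a$. By (R3), $\psi^{(i)}$ has the same $\alpha\beta$-graph as $\psi$; by (R2), $y_i$ misses $a$ in $\psi^{(i)}$; by (R1), $z$ misses $\bar a$ in $\psi^{(i)}$. Let $R$ be the $\alpha\beta$-chain of $y_i$ in $\varphi$. As $y_i$ is good and $a\in M_\varphi(y_i)$, the chain $R$ does not exit. Hence $R\ne P,P'$, which is where the assumption on $P'$ is needed. By (S2), $R$ is an $\alpha\beta$-chain of $\psi$, and so of $\psi^{(i)}$. Also $z\notin R$, as $z\in P$. The swap move on $R$ in $\psi^{(i)}$ colors $e_i$ with $\bar a$.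

\emph{Case B: $a\notin L(y_l)$ for all $l\le p$.} If the fan has type (I), apply Lemma~\ref{lem:close}(a). If it has type (II), then $\delta=\delta_p$ differs from $a$ by the case assumption and from $\bar a$ because $\delta\notin M_\psi(z)$. Choose $\gamma\in M_\varphi(z)\subseteq M_\psi(z)$; by \eqref{eq:seeboth}, $\gamma\notin\{\alpha,\beta\}$. Lemma~\ref{lem:close}(b) gives $i$ with $\delta_i=\delta$ and the $\gamma\delta$-chain $K$ of $y_i$ in $\psi$. By (S1), $K$ is the $\gamma\delta$-chain of $y_i$ in $\varphi$. As $y_i$ is good and $\delta\in L(y_i)=M_\varphi(y_i)$, the chain $K$ does not exit. The swap move on $K$ in $\psi^{(i)}$ colors $e_i$.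

In each case the changes are made on edges at $z$ and on a chain that meets $W$ and does not exit, hence in $E(W)$, and the final domain is $\operatorname{dom}\psi\cup\{f_t\}$.
\end{proof}

\begin{corollary}[Vizing, Ore]\label{cor:finite}
Every finite multigraph with $q\ge\deg v+\mu(v)$ for all $v$ has a proper edge coloring with $q$ colors.
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:local} with $W=V$ to one edge after another.
\end{proof}

\section{Borel tools and the smooth case}\label{sec:borel}

From now on $G$ is a Borel multigraph on $X$ with edge space $E$, $q$ is as in Theorem~\ref{thm:strong}, and $Q=\{1,\dots,q\}$. The finite subsets of a standard Borel space form a standard Borel space, and every standard Borel space carries a Borel linear order; we fix such orders and speak of the least element of a finite set. We use three standard facts.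

\begin{enumerate}
\item[(LN)] (Lusin--Novikov.) If $Y,Z$ are standard Borel spaces and $A\subseteq Y\times Z$ is Borel with every section $\{z:(y,z)\in A\}$ countable, then the projection of $A$ to $Y$ is Borel and $A$ is the union of the graphs of countably many Borel functions defined on Borel subsets of $Y$.
\item[(KM)] \cite[Lemma 7.3]{KM} If $R$ is a Borel equivalence relation with countable classes and $\Phi$ is a Borel set of finite nonempty sets, each contained in one $R$-class, then there is a Borel $\Psi\subseteq\Phi$ that is a maximal family of pairwise disjoint members of $\Phi$.
\item[(KST)] \cite{KST} Every locally finite Borel graph has a Borel maximal independent set.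
\end{enumerate}

All claims below that a set or map is Borel follow from one principle. By (LN), the edges at a vertex and the neighbors of a vertex are enumerated by countably many Borel functions. Composing these, we enumerate by countably many Borel functions the vertices, the edges, and the finite sets of vertices or edges in the component of a given point. So a quantifier that ranges over such objects \emph{within one component} amounts to a countable union or intersection, and a condition built from Borel conditions by such quantifiers is Borel. For instance, ``the component of $v$ after deletion of the finite edge set $F$ is infinite'' says that for every $n$ there are $n$ distinct vertices joined to $v$ by paths that avoid $F$. In particular, lying in the same component of $G$ is a Borel equivalence relation with countable classes; this is the relation to which (KM) is applied.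

A set $Y\subseteq X$ is \emph{invariant} if it is a union of components. If $X$ is partitioned into finitely many invariant Borel sets, then the restrictions $G|Y$ are Borel multigraphs, and Borel colorings of them with colors in $Q$ combine to one of $G$.

The obstruction in Example~\ref{ex:rotation} is that one cannot select, in a Borel way, a starting point on each line. When a starting point is available, the compactness argument can be run canonically, with no assumption on ends.

\begin{lemma}[Smooth case]\label{lem:smooth}
If some Borel set $T\subseteq X$ meets each component of $G$ in a finite nonempty set, then $\chi'_B(G)\le q$.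
\end{lemma}

\begin{proof}
Call the least element of $T\cap C$ the root of the component $C$. Order the edges of $C$ first by the distance from the root to the nearer endpoint and then by the fixed order. By local finiteness only finitely many edges have a given distance, so this lists the edges of $C$ as a finite or infinite sequence $g_0,g_1,\dots$. Call a coloring of $g_0,\dots,g_{n-1}$ \emph{extendable} if for every index $m\ge n-1$ of the sequence it extends to a proper coloring of $g_0,\dots,g_m$ with colors in $Q$. The empty coloring is extendable by Corollary~\ref{cor:finite}, since degrees and multiplicities do not increase in a submultigraph. If a coloring of $g_0,\dots,g_{n-1}$ is extendable, then some color for $g_n$ keeps it extendable. For a finite sequence, take the color of $g_n$ in an extension to all edges. For an infinite one, choose an extension to $g_0,\dots,g_m$ for each $m\ge n$; some color of $g_n$ occurs for infinitely many $m$, and restricting shows that it works for all $m$. Define $c(g_n)$ recursively as the least color that keeps the coloring extendable. Then $c$ is proper. The position of an edge in its sequence and the other terms of the sequence are Borel functions of the edge, so $c$ is Borel by induction on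 $n$.
\end{proof}

\section{Minimal cuts in two-ended components}\label{sec:cuts}

We first record the forms of the definition of ends that will be used. For an edge set $F$, let $V(F)$ be the set of endpoints of edges of $F$.

\begin{lemma}\label{lem:ends}
Let $C$ be a connected locally finite multigraph.
\begin{enumerate}
\item[(a)] Deleting a finite set of vertices or of edges leaves finitely many components. Hence an infinite set that is a union of such components contains an infinite one.
\item[(b)] If $S\subseteq S'$ are finite sets of vertices, then $C-S'$ has at least as many infinite components as $C-S$.
\item[(c)] For $n\in\omega$ the following are equivalent: \textup{(i)} $C$ has at least $n$ ends; \textup{(ii)} there are $n$ pairwise disjoint infinite vertex sets $U_1,\dots,U_n$ with each $\partial U_k$ finite; \textup{(iii)} $C-F$ has at least $n$ infinite components for some finite edge set $F$.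
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For nonempty $S$, each component of $C-S$ contains a neighbor of $S$; for nonempty $F$, each component of $C-F$ meets $V(F)$.

(b) If $U$ is an infinite component of $C-S$, then $U\setminus S'$ is an infinite union of components of $C-S'$; apply (a).

(c) If $C-S$ has at least $n$ infinite components, these serve as the $U_k$, since every edge leaving one of them has an endpoint in $S$. Given the $U_k$, let $F=\bigcup_k\partial U_k$; each $U_k$ is a union of components of $C-F$ and contains an infinite one by (a). Given $F$, let $S=V(F)$; no edge of $C-S$ is in $F$, so for each infinite component $U$ of $C-F$ the set $U\setminus S$ is an infinite union of components of $C-S$, and (a) applies again.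
\end{proof}

To use Lemma~\ref{lem:local} we need finite windows whose depth is large compared with their boundary. Two ends alone do not guarantee them.

\begin{example}\label{ex:grids}
In the grid $\mathbb Z^2$, let $W$ be finite, $x\in W$, and $r=\operatorname{dist}(x,\mathbb Z^2\setminus W)$. Then $W$ meets the $2r-1$ rows nearest to $x$, and each of them contains at least two edges of $\partial W$. So $|\partial W|\ge4r-2$, and the hypothesis of Lemma~\ref{lem:local} never holds. Now join two copies of $\mathbb Z^2$ by a single edge. The resulting graph has two ends: deleting a large square in each copy leaves exactly two components, both infinite, and Lemma~\ref{lem:ends}(b) applies. The same row count, made in the copy that contains $x$, again gives $|\partial W|\ge4r-2$. On the other hand, the joining edge is the only edge whose deletion disconnects the graph, since every other edge lies on a $4$-cycle. Its endpoints form a finite set that is defined without any choice, so Lemma~\ref{lem:smooth} covers Borel graphs with such components.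
\end{example}

The example suggests looking at the smallest cuts and asking whether they run out. In this section and the next, \emph{every component of $G$ has two ends}. A finite edge set $F$ in a component $C$ is an \emph{end cut} if $C-F$ has at least two infinite components; by Lemma~\ref{lem:ends}(c) it then has exactly two, and end cuts exist. Let $\kappa(C)\ge1$ be the least size of an end cut of $C$, and call an end cut of that size \emph{minimal}. The set $\mathcal F$ of minimal end cuts is Borel, and $\kappa$ is a Borel function of a point of the component. Minimality serves two purposes: all cuts used in $C$ have the same size, which will bound the boundaries of the windows, and a minimal cut has no superfluous edge.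

\begin{lemma}\label{lem:sides}
If $F\in\mathcal F$ lies in $C$, then $C-F$ has exactly two components, both infinite, and $F$ is the set of all edges between them.
\end{lemma}

\begin{proof}
Let $A,A'$ be the infinite components of $C-F$. Then $\partial A\subseteq F$. In $C-\partial A$ the set $A$ is a component, and $A'$ is still connected and disjoint from $A$. So $\partial A$ is an end cut, and $\partial A=F$ by minimality. In the same way $\partial A'=F$, so every edge of $F$ has one endpoint in $A$ and one in $A'$. A third component of $C-F$ would have no edge leaving it, contrary to the connectedness of $C$.
\end{proof}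

The two components of $C-F$ are the \emph{sides} of $F$. Each has boundary $F$, and $V(F)$ meets both.

\begin{lemma}\label{lem:nested}
Let $F,\tilde F\in\mathcal F$ lie in $C$, let $A,A'$ be the sides of $F$, and suppose $V(\tilde F)\subseteq A$. Then the sides of $\tilde F$ can be named $\tilde A,\tilde A'$ so that $\tilde A\subseteq A$ and $A'\subseteq\tilde A'$, and the set $A\setminus\tilde A=\tilde A'\setminus A'=A\cap\tilde A'$ is finite.
\end{lemma}

\begin{proof}
The side $A'$ is connected by edges in $E(A')$, none of which is in $\tilde F$. So $A'$ lies in one side $\tilde A'$ of $\tilde F$, and taking complements gives $\tilde A\subseteq A$. The sets $A'$, $\tilde A$, $A\cap\tilde A'$ are pairwise disjoint with boundaries contained in $F\cup\tilde F$, and the first two are infinite. If the third were infinite, $C$ would have at least three ends by Lemma~\ref{lem:ends}(c).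
\end{proof}

Vertex-disjoint minimal cuts need not be nested. Take two lines with vertices $a_n$ and $b_n$ $(n\in\mathbb Z)$ and rungs $a_nb_n$ for $n$ divisible by $10$. Every edge lies on a cycle, so $\kappa=2$, and the cuts $\{a_1a_2,b_7b_8\}$ and $\{a_7a_8,b_1b_2\}$ cross: each has endpoints on both sides of the other. To exclude this, we wrap each cut in a finite connected set and ask the wrappings to be disjoint.

Let $\Phi$ be the Borel set of finite $N\subseteq X$ that induce a connected subgraph and contain $V(F)$ for some $F\in\mathcal F$. It has members in every component. Let $\Psi\subseteq\Phi$ be given by (KM); by maximality $\Psi$ too has a member in every component. For $N\in\Psi$ let $F_N$ be the least of the finitely many $F\in\mathcal F$ with $V(F)\subseteq N$. Since the members of $\Psi$ are pairwise disjoint, so are the cuts $F_N$.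

Fix a component $C$ and let $\Psi_C$ be the set of members of $\Psi$ in $C$. If $N\ne N'$ are in $\Psi_C$, then $N'$ is connected and disjoint from $V(F_N)$, so
\begin{equation}\label{eq:oneside}
N'\text{ lies in one side of }F_N .
\end{equation}
Hence Lemma~\ref{lem:nested} applies to $F_N$ and $F_{N'}$. Call two subsets of $C$ \emph{almost equal} if their symmetric difference is finite; this is an equivalence relation. The two sides of one cut are not almost equal, and by Lemma~\ref{lem:nested} the sides of $F_N$ are almost equal to the sides of $F_{N'}$ in one of the two possible matchings. So the sides of all cuts $F_N$ $(N\in\Psi_C)$ fall into exactly two classes, and each cut has one side in each class. Name the classes $+$ and $-$ arbitrarily and write $A_N^+,A_N^-$ for the sides of $F_N$. In the notation of Lemma~\ref{lem:nested}, the pair $A_N^+,A_{N'}^+$ is either $A,\tilde A$ or $A',\tilde A'$, so one of the two sets contains the other. The inclusion is strict, since the boundaries $F_N$ and $F_{N'}$ are different. Thus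
\[
N<N'\iff A_{N'}^+\subsetneq A_N^+
\]
defines a linear order on $\Psi_C$, which is reversed if the names $+$ and $-$ are exchanged.

\begin{lemma}\label{lem:order}
Let $N,N',N''\in\Psi_C$.
\begin{enumerate}
\item[(a)] If $N<N'$, then $N'\subseteq A_N^+$, $N\subseteq A_{N'}^-$, and $A_N^+\cap A_{N'}^-$ is finite.
\item[(b)] Only finitely many members of $\Psi_C$ lie between $N$ and $N'$. So $\Psi_C$ is finite or has order type $\omega$, $\omega^*$ or $\mathbb Z$.
\item[(c)] $N''$ is strictly between $N$ and $N'$ if and only if $N$ and $N'$ lie in different sides of $F_{N''}$.
\item[(d)] $N$ is the first or the last element of $\Psi_C$ if and only if some side of $F_N$ contains no member of $\Psi_C$.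
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The set $V(F_{N'})\subseteq N'$ meets $A_{N'}^+\subseteq A_N^+$, so $N'\subseteq A_N^+$ by \eqref{eq:oneside}. The set $V(F_N)\subseteq N$ meets $A_N^-\subseteq A_{N'}^-$, so $N\subseteq A_{N'}^-$. Finally $A_N^+\cap A_{N'}^-=A_N^+\setminus A_{N'}^+$ is finite because these sides are almost equal.

(b) If $N<N''<N'$, then $N''\subseteq A_N^+\cap A_{N'}^-$ by (a), and a finite set contains finitely many subsets.

(c), (d) By (a), the members of $\Psi_C$ above $N''$ lie in $A_{N''}^+$ and those below lie in $A_{N''}^-$, while $N''$ itself meets both sides and lies in neither.
\end{proof}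

Parts (c) and (d) describe betweenness and the extreme elements without reference to the names $+$ and $-$, by Borel conditions. Let $X_s$ be the union of the components $C$ for which $\Psi_C$ has a first or a last element, and let $X_z=X\setminus X_s$. Both sets are invariant and Borel. The union of the extreme members of $\Psi$ is a Borel set that meets each component in $X_s$ in a finite nonempty set, as there are at most two extreme members in it. By Lemma~\ref{lem:smooth},
\begin{equation}\label{eq:Xs}
\chi'_B(G|X_s)\le q .
\end{equation}
For every component $C\subseteq X_z$, the order type of $\Psi_C$ is $\mathbb Z$.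

\section{Coloring along a $\mathbb Z$-sequence of cuts}\label{sec:coloring}

We now color $G|X_z$; in this section $E$ denotes its edge set. For a component $C\subseteq X_z$, list $\Psi_C=\{N_i\}_{i\in\mathbb Z}$ in increasing order and write $F_i=F_{N_i}$ and $A_i^\pm=A_{N_i}^\pm$. The indexing depends on an origin and a direction, which are used only for verification; the objects we construct do not depend on them. The \emph{index distance} $|i-i'|$ of distinct members $N_i,N_{i'}$ is one more than the number of members strictly between them, so it is a Borel function of the pair by Lemma~\ref{lem:order}(c).

The region between two cuts of the sequence is finite, has at most $2\kappa$ boundary edges however far apart the cuts are, and is deep because a path leaving it must cross all the disjoint cuts in between. Accordingly put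
\[
L=L(C)=2\kappa(C)\,q(2q-1)+2 .
\]
To keep the windows apart, we thin out the sequence. Join two members of $\Psi$ in the same component $C\subseteq X_z$ if their index distance is between $1$ and $2L(C)$. This is a locally finite Borel graph; let $\Psi^*$ be a Borel maximal independent set given by (KST). Distinct members of $\Psi^*$ in $C$ have index distance at least $2L+1$, and every member of $\Psi_C$ is within index distance $2L$ of $\Psi^*$, so the indices of members of $\Psi^*$ are unbounded in both directions. For $N=N_i\in\Psi^*$ define the window
\[
W_N=A_{i-L}^+\cap A_{i+L}^- .
\]
By Lemma~\ref{lem:order}(a), $W_N$ is the set of vertices that lie on the same side as $N$ of both cuts at index distance $L$ from $N$. So $W_N$ does not depend on the indexing and $N\mapsto W_N$ is Borel. Let $D=\bigcup_{N\in\Psi^*}F_N$, a Borel set of edges.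

\begin{lemma}\label{lem:windows}
Let $N=N_i\in\Psi^*$ lie in $C$.
\begin{enumerate}
\item[(a)] $W_N$ is finite, $N\subseteq W_N$, $F_N\subseteq E(W_N)$, and $|\partial W_N|\le2\kappa(C)$.
\item[(b)] $\operatorname{dist}(x,X_z\setminus W_N)\ge L$ for every $x\in N$.
\item[(c)] The windows $W_{N}$ $(N\in\Psi^*)$ are pairwise disjoint, and $E(W_N)\cap D=F_N$.
\item[(d)] All components of the multigraph $(X_z,E\setminus D)$ are finite.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Finiteness and $N\subseteq W_N$ follow from Lemma~\ref{lem:order}(a), and $V(F_N)\subseteq N$. An edge of $\partial W_N$ has its outer endpoint in $A_{i-L}^-$ or in $A_{i+L}^+$, so it belongs to $F_{i-L}\cup F_{i+L}$.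

(b) Consider a path from $x$ to a vertex $y\notin W_N$. If $y\in A_{i+L}^+$, then for $k=1,\dots,L$ we have $x\in N_i\subseteq A_{i+k}^-$ and $y\in A_{i+L}^+\subseteq A_{i+k}^+$, so the path uses an edge of each of the pairwise disjoint sets $F_{i+1},\dots,F_{i+L}$. If $y\in A_{i-L}^-$, then $x\in A_{i-k}^+$ and $y\in A_{i-k}^-$, so it uses an edge of each of $F_{i-1},\dots,F_{i-L}$. In both cases it has at least $L$ edges.

(c) If $N'=N_{i'}\in\Psi^*$ with $i'>i$, then $i'-L>i+L$, so $W_{N'}\subseteq A_{i'-L}^+\subseteq A_{i+L}^+$, whereas $W_N\subseteq A_{i+L}^-$. For $N'\ne N$ in $\Psi^*$ the endpoints of the edges of $F_{N'}$ lie in $W_{N'}$ by (a), so $F_{N'}\cap E(W_N)=\emptyset$.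

(d) Let $v\in C$ and take a path from $v$ to a vertex of $N_0$. It meets only finitely many of the disjoint sets $N_j$, so there are $j<0<j'$ with $N_j,N_{j'}\in\Psi^*$ such that the path avoids $N_j\cup N_{j'}$ and hence uses no edge of $F_j\cup F_{j'}$. As $N_0\subseteq A_j^+\cap A_{j'}^-$, also $v\in A_j^+\cap A_{j'}^-$. This set is finite and its boundary is contained in $F_j\cup F_{j'}\subseteq D$, so it contains the component of $v$ in $(X_z,E\setminus D)$.
\end{proof}

\begin{proposition}\label{prop:two}
If every component of $G$ has two ends, then $\chi'_B(G)\le q$.
\end{proposition}

\begin{proof}
By \eqref{eq:Xs} it suffices to color $G|X_z$.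

\emph{The finite pieces.} By Lemma~\ref{lem:windows}(d), Lemma~\ref{lem:smooth} applies to the Borel multigraph $(X_z,E\setminus D)$ with $T=X_z$. It gives a Borel partial coloring $\theta$ of $G|X_z$ with domain $E\setminus D$.

\emph{The repair in one window.} Let $N\in\Psi^*$ and $W=W_N$. Each edge of $F_N$ has an endpoint $x\in N$, and by Lemma~\ref{lem:windows}(a),(b)
\[
\operatorname{dist}(x,X_z\setminus W)\ge L\ge q(2q-1)|\partial W|+2 .
\]
Starting from $\theta$, apply Lemma~\ref{lem:local} with this $W$ to the edges of $F_N$ one after another. We obtain a partial coloring with domain $(E\setminus D)\cup F_N$ that agrees with $\theta$ outside $E(W)$. By Lemma~\ref{lem:windows}(c) its domain contains $E(W)$. Call $\tau\colon E(W)\to Q$ \emph{admissible} if it is proper and $\tau(g)\ne\theta(g')$ whenever $g\in E(W)$ and $g'\in\partial W\setminus D$ share a vertex. We have shown that an admissible $\tau$ exists. There are finitely many candidates, and admissibility involves finitely many edges. Let $\tau_N$ be the lexicographically least admissible $\tau$ with respect to the fixed order of the edges; the map $N\mapsto\tau_N$ is Borel.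

\emph{All repairs at once.} Since the windows are disjoint, so are the sets $E(W_N)$. Let $\theta^*=\tau_N$ on $E(W_N)$ for $N\in\Psi^*$, and $\theta^*=\theta$ on all other edges. This defines $\theta^*$ on all of $E$, because $D\subseteq\bigcup_NE(W_N)$, and $\theta^*$ is Borel. Let $g\ne g'$ be edges with a common vertex $v$. If neither lies in a set $E(W_N)$, their colors differ because $\theta$ is proper. Otherwise let $g\in E(W_N)$, so $v\in W_N$. If $g'\in E(W_N)$, the colors differ because $\tau_N$ is proper. If not, then $g'\in\partial W_N$, and $g'$ lies in no other $E(W_{N'})$ because $v\notin W_{N'}$. Hence $g'\notin D$ and $\theta^*(g')=\theta(g')\ne\tau_N(g)$ by admissibility.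
\end{proof}

For a simple graph of maximum degree $d$ we have $q\le d+1$, so Proposition~\ref{prop:two} proves Theorem~\ref{thm:main}. The assumption of two ends entered twice: at least two ends give the cuts, and at most two ends make the region between nested cuts finite (Lemma~\ref{lem:nested}).

\section{Three or more ends}\label{sec:three}

With more than two but finitely many ends, the place where the graph branches toward its ends is confined to a bounded region, and this supplies the finite set required by the smooth case.

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
Let $\Phi$ be the Borel set of finite nonempty $N\subseteq X$ that induce a connected subgraph and such that $C-N$ has at least three infinite components, where $C$ is the component containing $N$. Let $X_0$ be the union of the finite components, $X_3$ the union of the components containing a member of $\Phi$, and $X_2$ the rest; these are invariant Borel sets. A component with at least three ends lies in $X_3$: a finite set whose deletion leaves at least three infinite components is contained in a finite connected set, which belongs to $\Phi$ by Lemma~\ref{lem:ends}(b). An infinite component has at least one end (take $S=\emptyset$), hence at least two by hypothesis.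 So the components in $X_2$ have exactly two ends. Lemma~\ref{lem:smooth} with $T=X_0$ colors $G|X_0$, and Proposition~\ref{prop:two} colors $G|X_2$.

Let $C\subseteq X_3$ have $n$ ends, $3\le n<\infty$. By Lemma~\ref{lem:ends}(b) there is a finite connected set $K\subseteq C$ such that $C-K$ has exactly $n$ infinite components. We claim that every $N\in\Phi$ in $C$ meets $K$. Suppose $N\cap K=\emptyset$. Being connected, $N$ lies in one component $Y$ of $C-K$. The set $C\setminus Y$ consists of $K$ and the other components of $C-K$, each of which has a neighbor in $K$; so it is connected, and it is disjoint from $N$. Hence it lies in one component $Z$ of $C-N$. Among the infinite components of $C-N$ there are two, $U_1$ and $U_2$, different from $Z$. They are contained in $Y$, so $Y$ is infinite. Then $U_1$, $U_2$ and the $n-1$ infinite components of $C-K$ other than $Y$ are $n+1$ pairwise disjoint infinite sets with finite boundary, which contradicts Lemma~\ref{lem:ends}(c).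

Let $\Psi\subseteq\Phi$ be given by (KM). By maximality it has a member in $C$, and by the claim it has at most $|K|$ members in $C$, since they are disjoint and each meets $K$. So the Borel set $\bigcup\Psi$ meets each component in $X_3$ in a finite nonempty set, and Lemma~\ref{lem:smooth} colors $G|X_3$. The last sentence of the theorem follows from $q\le d+\mu$.
\end{proof}

With infinitely many ends there is no such set $K$: in a regular tree of degree at least $3$ every single vertex belongs to $\Phi$.

\section{Sharpness}\label{sec:sharp}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}(a) for even $d$]
Let $d=2m$, let $\xi$ be irrational, and on $X=\mathbb R/\mathbb Z$ join $x$ to $x+g\xi$ for $g\in\{1,3,\dots,2m-1\}$. For $x\in X$, identify $x+i\xi$ with $i\in\mathbb Z$; the component of $x$ becomes the graph on $\mathbb Z$ in which $i,j$ are adjacent if $|i-j|$ is odd and less than $2m$. It is $d$-regular, and bipartite by parity. It has two ends, because deleting an interval of length at least $2m$ leaves two infinite components and every finite set lies in such an interval (Lemma~\ref{lem:ends}(b)). Coloring $\{i,i+g\}$ by the pair $(g,\,i\bmod2)$ is proper, as $i$ and $i-g$ have different parity. This uses $2m$ colors, so $\chi'=d$.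

Suppose there is a Borel coloring with $d$ colors. Every vertex sees every color, so one color class is a Borel perfect matching $\mathcal M$. For $m=1$, membership of $\{x,x+\xi\}$ in $\mathcal M$ gave a set satisfying \eqref{eq:flip}; in general we use a signed count of the matching edges that pass over a gap. With the identification based at $x$, let
\[
s_x(n)=\sum\bigl\{(-1)^i:\ \{i,j\}\in\mathcal M,\ i\le n<j\bigr\},
\]
where the sum has one term for each such edge and is finite, and let $f(x)=s_x(0)$. The function $f\colon X\to\mathbb Z$ is Borel. The sums $s_x(1)$ and $s_x(0)$ differ only in the unique edge of $\mathcal M$ at the vertex $1$. If it joins $1$ to some $j>1$, it contributes $-1$ to $s_x(1)$ and nothing to $s_x(0)$. If it joins $1$ to some $i\le0$, then $i$ is even, and it contributes $+1$ to $s_x(0)$ and nothing to $s_x(1)$. In both cases $s_x(1)=s_x(0)-1$. Moving the base point to $x+\xi$ lowers all indices by $1$ and so changes all signs: $f(x+\xi)=-s_x(1)=1-f(x)$. As $f$ takes integer values, $B=\{x:f(x)\ge1\}$ satisfies \eqref{eq:flip}, which is impossible by Example~\ref{ex:rotation}. So $\chi'_B\ge d+1$, and equality holds by Theorem~\ref{thm:main}.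
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}(a) for odd $d$]
Let $d\ge3$ be odd. We attach to each vertex of a line a finite graph that already forces $d+1$ colors by parity. Let $\Lambda$ be the complement of the disjoint union of a path on three vertices, with middle vertex $w$, and $(d-1)/2$ single edges. It has $d+2$ vertices and is connected, being the complement of a disconnected graph. The vertex $w$ has degree $(d+1)-2=d-1$, and the others have degree $(d+1)-1=d$. On $\mathbb R/\mathbb Z\times(\{0\}\cup V(\Lambda))$, join $(x,0)$ to $(x+\xi,0)$ and to $(x,w)$, and put a copy of $\Lambda$ on each $\{x\}\times V(\Lambda)$. The vertices $(x,0)$ have degree $3\le d$ and all others have degree $d$. Each component is a line with a finite connected graph attached at each vertex, so it has two ends. In a proper coloring with $d$ colors, each vertex of a copy of $\Lambda$ would see every color. A color different from that of the edge joining $(x,0)$ to $(x,w)$ would then form a perfect matching of the copy of $\Lambda$ at $x$, which has an odd number of vertices. So $d+1\le\chi'\le\chi'_B\le d+1$ by Theorem~\ref{thm:main}.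
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}(b)]
For $d\ge2$ let $H_d$ be a $d$-regular acyclic Borel graph with $\chi'_B(H_d)=2d-1$ \cite{Marks}. For a $d$-regular simple graph the quantity $q$ of Theorem~\ref{thm:strong} equals $d+1$.

The components of $H_3$ are $3$-regular trees. Deleting a ball of radius $n$ from such a tree leaves $3\cdot2^n$ infinite components, so there are infinitely many ends, and $\chi'_B(H_3)=5>4=q$.

To reduce the number of ends to one, we take a product with a line. This raises the degree by $2$, and we start from $H_5$ so that a gap remains. Let $X$ be the vertex space of $H_5$, and let $G$ be the Borel graph on $X\times\mathbb Z$ in which $(x,k)$ is joined to $(x,k\pm1)$ and to $(x',k)$ for every neighbor $x'$ of $x$ in $H_5$. It is $7$-regular, so $q=8$, and its restriction to $X\times\{0\}$ is a copy of $H_5$, so $\chi'_B(G)\ge9$. A component of $G$ has vertex set $A\times\mathbb Z$, where $A$ is a $5$-regular tree. Let $A_0\subseteq A$ be finite, $n\in\omega$, $S_0=A_0\times[-n,n]$, and $a^*\in A\setminus A_0$. The fiber $\{a^*\}\times\mathbb Z$ is connected and avoids $S_0$, and every $(a,k)\notin S_0$ is joined to it outside $S_0$. If $|k|>n$, move along the layer $A\times\{k\}$. Otherwise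 $a\notin A_0$; move along the fiber $\{a\}\times\mathbb Z$ to the layer $A\times\{n+1\}$ and then along that layer. So deleting $S_0$ leaves one component. Every finite set lies in some such $S_0$, so by Lemma~\ref{lem:ends}(b) each component of $G$ has exactly one end.
\end{proof}

\begin{thebibliography}{9}

\bibitem{KM} Kechris and Miller, \emph{Topics in Orbit Equivalence}.

\bibitem{KST} Kechris, Solecki and Todorcevic, \emph{Borel chromatic numbers}.

\bibitem{Marks} Marks, \emph{A determinacy approach to Borel combinatorics}, J. Amer. Math. Soc. 29 (2016).

\bibitem{Wei} Felix Weilacher, \emph{Borel Vizing's Theorem for 2-Ended Groups}, arXiv:2101.12740 (2021).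

\end{thebibliography}
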